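# Why $2/\sqrt{\pi}$ is not the best constant in the complex bilinear $\ell_{4/3}$ inequality

## 1. Matrices with two rows

Let $c_0$ be the Banach space of complex sequences converging to $0$, with the sup norm and unit vectors $e_i$. A continuous bilinear form $U:c_0\times c_0\to\mathbb C$ has norm $\|U\|=\sup\{|U(z,w)|:\|z\|_\infty\le1,\|w\|_\infty\le1\}$. It is well known that
$$\Big(\sum_{i,j=1}^{\infty}|U(e_i,e_j)|^{4/3}\Big)^{3/4}\le C\,\|U\|\qquad\text{with } C=\frac{2}{\sqrt\pi}. \tag{1}$$
The paper of Wasthenny Cavalcante and Daniel Pellegrino, "Geometry of the closed unit ball of the space of bilinear forms on $\ell_\infty^2$" (arXiv:1603.01535, 2016), records (1) and says that it is unknown whether the constant is sharp. So we ask: is $2/\sqrt\pi$ the smallest $C$ for which (1) holds for every $U$? We write $\kappa:=2/\sqrt\pi\approx1.128$ throughout. The form $U(z,w)=z_1w_1$ shows that $C\ge1$ is necessary.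

We start with forms that depend on only two coordinates of $z$. There the answer is easily seen to be "a smaller constant works", and the proof shows what the general case must overcome.

**From forms to matrices.** A finite section $(U(e_i,e_j))_{i\le m,\,j\le n}$ defines a bilinear form of norm at most $\|U\|$, because it is $U$ restricted to finitely supported vectors. The left side of (1) is the supremum of its values over finite sections. Conversely, every finite matrix $A=(a_{ij})$ defines the form $\sum a_{ij}z_iw_j$ on $c_0\times c_0$. So we need only treat finite matrices, with bounds independent of the size, and with the norm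
$$\|A\|=\sup\Big\{\Big|\sum_{i,j}a_{ij}z_iw_j\Big|:|z_i|\le1,\ |w_j|\le1\Big\}.$$
Let $\mathbb T$ be the unit circle. Put
$$c_j=\Big(\sum_i|a_{ij}|^2\Big)^{1/2},\qquad t_j=\sum_i|a_{ij}|,\qquad h_j(z)=\sum_ia_{ij}z_i .$$
Zero columns contribute nothing to either side of any inequality below, so we discard them and assume $c_j>0$. For fixed $z$ the best choice of $w$ makes all terms $w_jh_j(z)$ nonnegative, and likewise with the roles exchanged; hence
$$\sum_j|h_j(z)|\le\|A\|\quad(z\in\mathbb T^m),\qquad \sum_i\Big|\sum_ja_{ij}w_j\Big|\le\|A\|\quad(w\in\mathbb T^n). \tag{2}$$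
Since a function linear in each variable attains the maximum of its modulus over a polydisc on the torus, $\|A\|=\sup_{z\in\mathbb T^m}\sum_j|h_j(z)|$.

As an example, take $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. Its norm is $\sup(|z_1+z_2|+|z_1-z_2|)$ over $\mathbb T^2$. Since $|z_1+z_2|^2+|z_1-z_2|^2=4$, the sum is at most $\sqrt2\cdot2$, with equality at $z_2=\mathrm i z_1$. So the norm is $2\sqrt2$, and the left side of (1) is $4^{3/4}=2\sqrt2$ as well: the ratio is $1$. After dividing by $2\sqrt2$ we have $c_j=\frac12$ and $t_j^2=\frac12$ for both columns.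

**Steinhaus variables.** These are independent random variables $z_1,z_2,\dots$, each uniformly distributed on $\mathbb T$. The one external result we use is the Khinchine inequality of Sawa (*Studia Math.* 81 (1985) 107–126): for finitely many complex $a_i$,
$$\mathbb E\Big|\sum_i a_iz_i\Big|\ge\frac{\sqrt\pi}2\Big(\sum_i|a_i|^2\Big)^{1/2}. \tag{3}$$
For instance, $\mathbb E|z_1+z_2|=\frac1{2\pi}\int_{-\pi}^{\pi}2|\cos(s/2)|\,ds=\frac4\pi$, so for $a=(1,1)/\sqrt2$ the left side of (3) is $4/(\pi\sqrt2)\approx0.900$, while $\sqrt\pi/2\approx0.8862$. The law of $\sum a_iz_i$ depends only on the moduli $|a_i|$, and not on their order, because a rotation of $z_i$ is again uniform on $\mathbb T$.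

**Two endpoint bounds.** If $\|A\|\le1$, then
$$\sum_jc_j\le\kappa,\qquad\sum_jt_j^2\le\kappa^2. \tag{4}$$
For the first, average the first inequality in (2) over Steinhaus $z$ and use (3): $1\ge\sum_j\mathbb E|h_j|\ge\frac{\sqrt\pi}2\sum_jc_j$. For the second, the triangle inequality in $\ell_2$ (Minkowski), applied to the vectors $(|a_{ij}|)_j$, gives
$$\Big(\sum_jt_j^2\Big)^{1/2}=\Big(\sum_j\Big(\sum_i|a_{ij}|\Big)^2\Big)^{1/2}\le\sum_i\Big(\sum_j|a_{ij}|^2\Big)^{1/2}\le\kappa,$$
where the last step is the first bound for the transpose, whose norm is also $\|A\|$.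

**Interpolation.** Write $|a|^{4/3}=|a|^{2/3}|a|^{2/3}$ and apply Hölder with exponents $3$ and $\frac32$ in $i$, then with exponents $\frac32$ and $3$ in $j$:
$$\sum_{i,j}|a_{ij}|^{4/3}\le\sum_jc_j^{2/3}(t_j^2)^{1/3}\le\Big(\sum_jc_j\Big)^{2/3}\Big(\sum_jt_j^2\Big)^{1/3}. \tag{5}$$
By (4), for $\|A\|=1$ this is at most $\kappa^{2/3}\kappa^{2/3}=\kappa^{4/3}$, which is (1) with the constant $\kappa$. To do better it would be enough to improve one of the two bounds in (4). With two rows we can improve the first.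

**A power series.** Let $\zeta$ be uniform on $\mathbb T$. For $0\le x<1$ write $|1+x\zeta|=|(1+x\zeta)^{1/2}|^2$, expand $(1+x\zeta)^{1/2}=\sum_k\binom{1/2}kx^k\zeta^k$, and use Parseval:
$$\mathbb E|1+x\zeta|=\sum_{k\ge0}\binom{1/2}k^2x^{2k}\ge1+\frac{x^2}4+\frac{x^4}{64}. \tag{6}$$
Indeed $\binom{1/2}0=1$, $\binom{1/2}1=\frac12$, $\binom{1/2}2=-\frac18$, and all terms are nonnegative. By continuity the lower bound holds also at $x=1$.

**Lemma 1 (a dominant coefficient).** Let $\alpha_i\ge0$ be a finite or infinite sequence with $\sum\alpha_i^2=1$ and $\alpha_1\ge\sum_{i\ge2}\alpha_i$. Then $\mathbb E|\sum\alpha_iz_i|\ge0.887$, and $0.887>0.8863>\sqrt\pi/2$.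

*Proof.* Put $x=\alpha_1$ and $Y=\sum_{i\ge2}\alpha_iz_i$, an absolutely convergent sum with $|Y|\le x$. We have
$$1-x^2=\sum_{i\ge2}\alpha_i^2\le\Big(\sum_{i\ge2}\alpha_i\Big)^2\le x^2,$$
so $\frac12\le x^2\le1$. By orthogonality of the $z_i$, $\mathbb E|Y|^2=1-x^2$, and by Jensen $\mathbb E|Y|^4\ge(1-x^2)^2$. Since $z_1$ is independent of $Y$, we may apply (6) conditionally on $Y$, with $|Y|/x\le1$ in place of $x$:
$$\mathbb E|xz_1+Y|\ge x\Big(1+\frac{\mathbb E|Y|^2}{4x^2}+\frac{\mathbb E|Y|^4}{64x^4}\Big)\ge\varphi(x)+\frac{(1-x^2)^2}{64x^3},$$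
$$\varphi(x)=x+\frac{1-x^2}{4x}=\frac1{4x}+\frac{3x}4 .$$
Since $\varphi'(x)=\frac34-\frac1{4x^2}$, the function $\varphi$ is increasing for $x\ge1/\sqrt3$; and $(1-x^2)^2/x^3$ is decreasing on $(0,1]$. If $x^2\ge0.52$, then
$$\mathbb E|xz_1+Y|\ge\varphi(\sqrt{0.52})=\frac{2.56}{4\sqrt{0.52}}>0.887.$$
If $\frac12\le x^2<0.52$, then
$$\mathbb E|xz_1+Y|\ge\varphi\Big(\frac1{\sqrt2}\Big)+\frac{(0.48)^2}{64(0.52)^{3/2}}=\frac{1.25}{\sqrt2}+\frac{(0.48)^2}{64(0.52)^{3/2}}>0.8838+0.0095=0.8933.\qquad\square$$

The third term of the series is needed: $\varphi(1/\sqrt2)\approx0.8839$ is below $\sqrt\pi/2$.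

**Proposition 2 (two rows).** If $A$ has two rows, then $\big(\sum|a_{ij}|^{4/3}\big)^{3/4}\le(\kappa/0.887)^{1/2}\|A\|$, and $(\kappa/0.887)^{1/2}<\kappa$.

*Proof.* Let $\|A\|=1$. The two moduli in a column, divided by $c_j$ and with the larger one first, satisfy the hypothesis of Lemma 1. So $\mathbb E|h_j|\ge0.887\,c_j$, and averaging (2) gives $\sum_jc_j\le1/0.887$. Insert this and the second bound of (4) into (5): $\sum|a_{ij}|^{4/3}\le(1/0.887)^{2/3}\kappa^{2/3}$. Take the power $\frac34$. Finally $1/0.887<2/\sqrt\pi=\kappa$. $\square$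

What changes with many rows? A column no longer needs a dominant entry. If it is flat, say $a=(1,\dots,1)/\sqrt m$, then $\sum a_iz_i$ is nearly Gaussian, and we shall see that $\mathbb E|\sum a_iz_i|$ tends to $\sqrt\pi/2$ as $m\to\infty$. So (3) has no uniform improvement. We need to know whether $\sum_jc_j$ can really be as large as $\kappa$, and if so, how the $4/3$ inequality could still have room.

## 2. The family of exponents $\frac1p+\frac1q=\frac32$

Both bounds in (4) and the inequality (1) belong to one family, and the result is best stated for the whole family.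

**Theorem.** Let $1\le p\le2$ and $\frac1p+\frac1q=\frac32$. Let $C_p$ be the smallest constant with
$$\Big(\sum_j\Big(\sum_i|U(e_i,e_j)|^p\Big)^{q/p}\Big)^{1/q}\le C_p\|U\|\quad\text{for all continuous bilinear }U:c_0\times c_0\to\mathbb C. \tag{7}$$
Then $C_p<2/\sqrt\pi$ for every $1<p<2$, while $C_1=C_2=2/\sqrt\pi$.

The case $p=q=\frac43$ answers the question: **no**, $2/\sqrt\pi$ is not sharp, and the smallest constant $C$ in (1) satisfies $1\le C<2/\sqrt\pi$. The proof does not determine its exact value, and it gives no explicit improvement, because one step uses compactness.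

The reduction to finite matrices works for (7) exactly as for (1). At $p=2$, $q=1$ the left side of (7) is $\sum_jc_j$; at $p=1$, $q=2$ it is $(\sum_jt_j^2)^{1/2}$. So (4) says precisely that $C_2\le\kappa$ and $C_1\le\kappa$.

For $1<p<2$ define $\theta\in(0,1)$ by $\frac1p=\frac\theta2+(1-\theta)=1-\frac\theta2$. Then $\frac1q=\frac32-\frac1p=\frac{1+\theta}2$. Put
$$\lambda=q\theta=\frac{2\theta}{1+\theta}\in(0,1),\qquad\text{so that}\qquad q(1-\theta)=\frac{2(1-\theta)}{1+\theta}=2(1-\lambda),\qquad q=\lambda+2(1-\lambda).$$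
For $p=q=\frac43$ this is $\theta=\frac12$, $\lambda=\frac23$. Hölder's inequality gives $(\sum_i|a_{ij}|^p)^{1/p}\le c_j^\theta t_j^{1-\theta}$. Raising to the power $q$ and summing, we get
$$\mathcal N:=\sum_j\Big(\sum_i|a_{ij}|^p\Big)^{q/p}\le\sum_jc_j^\lambda(t_j^2)^{1-\lambda}. \tag{8}$$
A second Hölder, with exponents $1/\lambda$ and $1/(1-\lambda)$, and (4) give $\mathcal N\le\kappa^\lambda\kappa^{2(1-\lambda)}=\kappa^q$ when $\|A\|=1$. So $C_p\le\kappa$, and the task is to gain a fixed factor.

## 3. Flat columns: neither endpoint bound can be improved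

The natural continuation of Section 1 is to lower one of the bounds in (4) for all matrices. This section shows that this is impossible, by proving $C_1=C_2=\kappa$.

Recall that a standard complex Gaussian $G$ has independent centered real and imaginary parts of variance $\frac12$ each, so $\mathbb E|G|^2=1$ and
$$\mathbb E|G|=\int_0^\infty r\cdot2re^{-r^2}\,dr=\Gamma(\tfrac32)=\frac{\sqrt\pi}2 .$$
Recall also the fact about moments that we use here and in Section 5: if $X_k\to X$ in law and $\sup_k\mathbb E|X_k|^2<\infty$, then the $|X_k|$ are uniformly integrable, and $\mathbb Eg(X_k)\to\mathbb Eg(X)$ for every continuous $g$ with $|g(x)|\le K(1+|x|)$.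

**Step 1: a matrix whose columns run over a grid of the torus.** Fix $m,L$ and let $\omega=e^{2\pi\mathrm i/L}$. The rows are $i=1,\dots,m$, the columns are $\mathbf j\in\{0,\dots,L-1\}^m$, and $a_{i\mathbf j}=\omega^{\mathbf j_i}$. There are $n=L^m$ columns. Then
$$\frac{\|A\|}n=\sup_{z\in\mathbb T^m}L^{-m}\sum_{\mathbf j}\Big|\sum_i\omega^{\mathbf j_i}z_i\Big| .$$
Let $f(w)=|\sum_iw_i|$ on $\mathbb T^m$, so $|f(w)-f(w')|\le\sum_i|w_i-w_i'|$. The sum above is a Riemann sum for the rotated function $w\mapsto f(wz)$, with one point in each of $L^m$ boxes that are products of arcs of length $2\pi/L$. All rotations share the Lipschitz bound and the integral $\mathbb Ef=\mathbb E|\sum_{i\le m}z_i|$. Hence each Riemann sum differs from this integral by at most $2\pi m/L$, whatever $z$ is, and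
$$\frac{\|A\|}n\longrightarrow\mathbb E\Big|\sum_{i\le m}z_i\Big|\qquad(L\to\infty). \tag{9}$$

**Step 2: the two endpoints.** For $p=2$, $q=1$ the left side of (7) is $\sum_{\mathbf j}c_{\mathbf j}=n\sqrt m$. Letting $L\to\infty$ in (9), $C_2\ge\sqrt m\big/\mathbb E|\sum_{i\le m}z_i|$. Now let $m\to\infty$. Since $\mathbb Ez_i=0$, $\mathbb E|z_i|^2=1$ and $\mathbb Ez_i^2=0$, the central limit theorem gives $m^{-1/2}\sum_{i\le m}z_i\to G$ in law. Second moments equal $1$, so the first absolute moments converge to $\mathbb E|G|=\sqrt\pi/2$. Therefore $C_2\ge2/\sqrt\pi$. The transposed matrix has the same norm; it has $m$ columns, each with $n$ unimodular entries, so for $p=1$, $q=2$ its left side in (7) is $(m\,n^2)^{1/2}=n\sqrt m$. Hence $C_1\ge2/\sqrt\pi$ too. With (4), $C_1=C_2=2/\sqrt\pi$. $\square$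

So improving a single endpoint fails. But look at these matrices at $p=q=\frac43$. By (2) and (3), $\|A\|\ge\frac{\sqrt\pi}2n\sqrt m$, while the left side of (1) is $(mn)^{3/4}$. The ratio is at most $\kappa(m/n)^{1/4}$ with $n=L^m$, which is far below $\kappa$. The reason is visible in (5): here $\sum_jt_j^2=nm^2$, which after normalizing the norm is at most $\kappa^2m/n$. The matrix is nearly extremal for the first bound in (4) and hopeless for the second.

This suggests using both bounds at once. Let $\|A\|=1$. Columns with $t_j^2<Mc_j$, for a small constant $M$, contribute to the right side of (8) at most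
$$\sum_jc_j^\lambda(Mc_j)^{1-\lambda}\le M^{1-\lambda}\sum_jc_j\le M^{1-\lambda}\kappa,$$
which is small. So only columns with $t_j^2\ge Mc_j$ matter. If $\sum_jc_j$ is nearly $\kappa$ and these columns carry a good part of the sum, we want a contradiction with $\|A\|=1$. We need a way for a large $t_j^2$ to make the norm larger than $\mathbb E\sum_j|h_j|$.

Here is the source of the gain. At a point $z$ where $h_j(z)$ is zero or very small, the estimate $\sum_j|h_j(z)|\le\|A\|$ leaves $w_j$ essentially free. That freedom is wasted. If we choose the free $w_j$ at random, the row sums $|\sum_ja_{ij}w_j|$ increase to second order, and the increase is measured by $t_j^2$. The next section makes this precise; Section 5 shows that $|h_j|$ is small often enough for the gain to count, except for columns with a dominant entry, which Lemma 1 already handles.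

## 4. Replacing a small $|h_j(z)|$ by a multiple of $t_j^2$

**Lemma 3.** For $r,N\in\mathbb C$ and $\zeta$ uniform on $\mathbb T$, $\ \mathbb E|r+\zeta N|\ge\big(|r|^2+\frac12|N|^2\big)^{1/2}$.

*Proof.* The purpose is to quantify the second-order increase. If $r=N=0$ there is nothing to prove. If $|N|\le|r|\ne0$, put $x=|N|/|r|$. By rotation invariance and (6),
$$\mathbb E|r+\zeta N|=|r|\,\mathbb E|1+x\zeta|\ge|r|\Big(1+\frac{x^2}4\Big)\ge|r|\Big(1+\frac{x^2}2\Big)^{1/2}=\big(|r|^2+\tfrac12|N|^2\big)^{1/2},$$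
since $(1+\frac u4)^2\ge1+\frac u2$. If $|N|>|r|$, then $|r+\zeta N|=|N+\bar\zeta r|$, and the first case with the roles exchanged gives $\mathbb E|r+\zeta N|\ge(|N|^2+\frac12|r|^2)^{1/2}\ge(|r|^2+\frac12|N|^2)^{1/2}$. $\square$

**Proposition 4.** If $\|A\|\le1$, then for every $z\in\mathbb T^m$
$$\sum_j\max\Big(|h_j(z)|,\ \frac\pi{16}\,t_j^2\Big)\le1. \tag{10}$$

*Proof.* Fix $z$ and let $J$ be any set of columns, to be thought of as the columns where $|h_j(z)|$ is small.

**Step 1: rotate the columns of $J$ against the others.** For $j\notin J$ choose $w_j\in\mathbb T$ with $w_jh_j(z)=|h_j(z)|$. Let $(\xi_j)_{j\in J}$ be any unimodular numbers, and put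
$$Y_i=\sum_{j\notin J}a_{ij}w_j,\qquad N_i=\sum_{j\in J}a_{ij}\xi_j,\qquad y=\sum_i|Y_i|,\qquad\nu=\sum_i|N_i| .$$
For every $\zeta\in\mathbb T$ the numbers $\zeta\xi_j$ are unimodular, so the second inequality in (2) gives $\sum_i|Y_i+\zeta N_i|\le1$. Average over $\zeta$, apply Lemma 3 to each $i$, and use the triangle inequality in $\mathbb R^2$ for the vectors $(|Y_i|,|N_i|/\sqrt2)$:
$$1\ge\sum_i\big(|Y_i|^2+\tfrac12|N_i|^2\big)^{1/2}\ge\big(y^2+\tfrac12\nu^2\big)^{1/2}.$$
Hence $y\le(1-\nu^2/2)^{1/2}\le1-\nu^2/4$, that is,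
$$y+\frac{\nu^2}4\le1. \tag{11}$$

**Step 2: bound $y$ from below.** Since $|z_i|=1$,
$$y\ge\Big|\sum_iz_iY_i\Big|=\Big|\sum_{j\notin J}w_jh_j(z)\Big|=\sum_{j\notin J}|h_j(z)| ,$$
and $y$ does not depend on $\xi$.

**Step 3: bound $\nu^2$ from below on average.** Let the $\xi_j$ be Steinhaus variables. By Jensen, by (3) applied to each $N_i$, and by Minkowski as in the proof of (4),
$$\mathbb E\nu^2\ge(\mathbb E\nu)^2\ge\frac\pi4\Big(\sum_i\Big(\sum_{j\in J}|a_{ij}|^2\Big)^{1/2}\Big)^2\ge\frac\pi4\sum_{j\in J}\Big(\sum_i|a_{ij}|\Big)^2=\frac\pi4\sum_{j\in J}t_j^2 .$$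

**Step 4: choose $J$.** Taking the expectation of (11) over $\xi$, we get $\sum_{j\notin J}|h_j(z)|+\frac\pi{16}\sum_{j\in J}t_j^2\le1$ for every $J$. With $J=\{j:|h_j(z)|<\frac\pi{16}t_j^2\}$ this is (10). $\square$

To check (10) on the normalized $2\times2$ example of Section 1 at $z=(1,1)$: there $|h_1|=\frac1{\sqrt2}$, $h_2=0$, $t_2^2=\frac12$, and the left side of (10) is $\frac1{\sqrt2}+\frac\pi{32}\approx0.805\le1$.

Averaging (10) over Steinhaus $z$, we obtain $\sum_j\mathbb E\max(|h_j|,\frac\pi{16}t_j^2)\le1$. If $t_j^2\ge Mc_j$, the $j$-th term is at least $c_j\,\mathbb E\max(|X_a|,\tau)$, where $\tau=\pi M/16$ and $X_a=h_j/c_j$ is a Steinhaus sum with unit coefficient vector. So we need a Khinchine inequality for $\max(|X_a|,\tau)$ with a constant strictly above $\sqrt\pi/2$, uniform in $a$.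

## 5. A strict Khinchine inequality for $\max(|X_a|,\tau)$

**Lemma 5.** For every $\tau>0$ there is $\delta(\tau)\in(0,\frac12]$ such that $X_a=\sum a_iz_i$ ($z_i$ Steinhaus) satisfies
$$\mathbb E\max(|X_a|,\tau)\ge\frac{\sqrt\pi}2+\delta(\tau)\qquad\text{for all finite complex sequences }a\text{ with }\sum|a_i|^2=1.$$

Two unit vectors show the two mechanisms at work. For $a=(1)$ and $\tau\le1$ the maximum gains nothing, since $|X_a|=1$; but $\mathbb E|X_a|=1$ is already well above $\sqrt\pi/2$. For $a=(1,1)/\sqrt2$, $|X_a|<\tau$ has positive probability for every $\tau>0$, so the maximum gains something. The length of $a$ is not bounded, so the unit vectors do not form a compact set; we add their limit laws, which may have a Gaussian part.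

*Proof.* It suffices to find some $\delta>0$, since it may be decreased. Because the law of $X_a$ depends only on the moduli up to order, assume $a_1\ge a_2\ge\dots\ge0$, extended by zeros. Suppose the lemma fails for $\tau$. Then there are unit vectors $a^{(k)}$ of this type with
$$\mathbb E\max(|X_{a^{(k)}}|,\tau)<\frac{\sqrt\pi}2+\frac1k .$$
By a diagonal argument we pass to a subsequence along which $a_i^{(k)}\to\alpha_i$ for each $i$. Then $\alpha_1\ge\alpha_2\ge\dots\ge0$, and $\sum\alpha_i^2\le1$ because this holds for finite partial sums. Let $\beta\ge0$ with $\beta^2=1-\sum\alpha_i^2$, the mass that has escaped into small coefficients.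

**Step 1: identify the limit law.** Let $X=\sum\alpha_iz_i+\beta G$ with $G$ a standard complex Gaussian independent of the $z_i$; the series converges in $L^2$ by orthogonality. We claim that $X_{a^{(k)}}\to X$ in law. By Lévy's continuity theorem in $\mathbb C\cong\mathbb R^2$ it suffices to show that for each $\lambda\in\mathbb C$ (here $\lambda$ is only a frequency) the characteristic functions $\mathbb Ee^{\mathrm i\operatorname{Re}(\bar\lambda X_{a^{(k)}})}$ converge to that of $X$.

For $\rho\ge0$ the variable $\operatorname{Re}(\rho z_1)$ is $\rho$ times the cosine of a uniform angle, so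
$$\mathbb Ee^{\mathrm i\operatorname{Re}(\rho z_1)}=\frac1{2\pi}\int_0^{2\pi}e^{\mathrm i\rho\cos s}\,ds=J_0(\rho)=\sum_{k\ge0}\frac{(-1)^k(\rho/2)^{2k}}{(k!)^2}.$$
Hence $\mathbb Ee^{\mathrm i\operatorname{Re}(\bar\lambda X_{a^{(k)}})}=\prod_iJ_0(|\lambda|a_i^{(k)})$, where all but finitely many factors are $1$. For $0\le x\le1$ put $s=x^2/4\le\frac14$. The series is alternating with decreasing terms, so $1-s\le J_0(x)\le1-s+\frac{s^2}4$. Thus $v=1-J_0(x)$ satisfies $0\le v\le s\le\frac14$ and $|s-v|\le\frac{s^2}4$. Since $|\log(1-v)+v|\le v^2$ for $0\le v\le\frac12$,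
$$\Big|\log J_0(x)+\frac{x^2}4\Big|\le v^2+|s-v|\le\frac54s^2\le x^4\qquad(0\le x\le1). \tag{12}$$
Because $a^{(k)}$ is decreasing with unit norm, $a_i^{(k)}\le i^{-1/2}$. So if $I\ge|\lambda|^2$ and $i>I$, then $|\lambda|a_i^{(k)}\le1$ and (12) applies. Moreover $\sum_{i>I}(a_i^{(k)})^4\le(a_{I+1}^{(k)})^2\le1/I$. Therefore, for integers $I\ge1$ with $I\ge|\lambda|^2$,
$$\sum_{i>I}\log J_0(|\lambda|a_i^{(k)})=-\frac{|\lambda|^2}4\Big(1-\sum_{i\le I}(a_i^{(k)})^2\Big)+\varepsilon_{k,I},\qquad|\varepsilon_{k,I}|\le\frac{|\lambda|^4}I .$$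
Put
$$P_I^{(k)}=\prod_{i\le I}J_0(|\lambda|a_i^{(k)})\exp\Big(-\frac{|\lambda|^2}4\Big(1-\sum_{i\le I}(a_i^{(k)})^2\Big)\Big),$$
and let $P_I$ be the same expression with $\alpha_i$ in place of $a_i^{(k)}$. Then $\prod_iJ_0(|\lambda|a_i^{(k)})=P_I^{(k)}e^{\varepsilon_{k,I}}$, with $|P_I^{(k)}|\le1$ and $P_I^{(k)}\to P_I$ as $k\to\infty$. Since $|e^\varepsilon-1|\le e^{|\varepsilon|}-1$,
$$\limsup_{k\to\infty}\Big|\prod_iJ_0(|\lambda|a_i^{(k)})-P_I\Big|\le e^{|\lambda|^4/I}-1 .$$
As $I\to\infty$ the right side tends to $0$. Also $\prod_{i\le I}J_0(|\lambda|\alpha_i)$ is the characteristic function of $\sum_{i\le I}\alpha_iz_i$, which converges in $L^2$, so $P_I\to P:=e^{-|\lambda|^2\beta^2/4}\prod_iJ_0(|\lambda|\alpha_i)$. Hence the characteristic functions of the $X_{a^{(k)}}$ converge to $P$. Since $\operatorname{Re}(\bar\lambda G)$ is a centered real Gaussian of variance $|\lambda|^2/2$, $P$ is the characteristic function of $X$ at $\lambda$. This proves the claim.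

**Step 2: pass to the limit in the two inequalities.** Since $\mathbb E|X_{a^{(k)}}|^2=1$, the fact on moments recalled in Section 3 gives $\mathbb E|X_{a^{(k)}}|\to\mathbb E|X|$ and $\mathbb E\max(|X_{a^{(k)}}|,\tau)\to\mathbb E\max(|X|,\tau)$. By (3) for $a^{(k)}$ and the choice of $a^{(k)}$,
$$\mathbb E|X|\ge\frac{\sqrt\pi}2\ge\mathbb E\max(|X|,\tau).$$
As $\max(|X|,\tau)\ge|X|$, all three are equal, and so
$$|X|\ge\tau\ \text{ almost surely},\qquad\mathbb E|X|=\frac{\sqrt\pi}2. \tag{13}$$
We show that (13) is impossible in each of three cases.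

**Step 3: the case $\beta>0$.** Then $X$ is the sum of a nondegenerate complex Gaussian and an independent variable, so it has an everywhere positive density. Hence $P(|X|<\tau)>0$, which contradicts (13).

**Step 4: the case $\beta=0$ and $\sum_{i\ge2}\alpha_i\ge\alpha_1$ (possibly $+\infty$).** Here we show that the sum can nearly vanish. Now $\sum\alpha_i^2=1$. Choose $N\ge2$ with $\sum_{i=2}^N\alpha_i\ge\alpha_1-\tau/4$ and $\sum_{i>N}\alpha_i^2\le\tau^2/64$. We claim that some $z\in\mathbb T^N$ has $|\sum_{i\le N}\alpha_iz_i|\le\tau/4$.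

If $\sum_{i=2}^N\alpha_i\le\alpha_1$, take $z_1=1$ and $z_i=-1$ for $i\ge2$; the sum is $\alpha_1-\sum_{i=2}^N\alpha_i\in[0,\tau/4]$. Otherwise consider the continuous function $|\sum_{i=2}^N\alpha_iz_i|$ on the connected set $\mathbb T^{N-1}$. It takes the value $\sum_{i=2}^N\alpha_i>\alpha_1$. It also takes a value at most $\alpha_1$: choose signs $z_i=\pm1$ one after another, each giving a term of sign opposite to the current partial sum $s$. The new modulus is $\big||s|-\alpha_i\big|\le\max(|s|,\alpha_i)$, so all partial sums have modulus at most $\alpha_2\le\alpha_1$. By connectedness the value $\alpha_1$ is attained, and then $z_1$ can be chosen so that the full sum is $0$. The claim is proved.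

So the set $\{z\in\mathbb T^N:|\sum_{i\le N}\alpha_iz_i|<\tau/2\}$ is nonempty and open, and has positive probability. Independently of it, Chebyshev's inequality gives
$$P\Big(\Big|\sum_{i>N}\alpha_iz_i\Big|\ge\frac\tau2\Big)\le\frac{\tau^2/64}{\tau^2/4}=\frac1{16}.$$
Hence $P(|X|<\tau)>0$, which contradicts (13).

**Step 5: the case $\beta=0$ and $\alpha_1>\sum_{i\ge2}\alpha_i$.** Here $|X|$ may stay away from $0$, but Lemma 1 applies and gives $\mathbb E|X|\ge0.887>\sqrt\pi/2$, which contradicts the second part of (13). $\square$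

## 6. The strict inequality for $1<p<2$

We now prove $C_p<2/\sqrt\pi$ for $1<p<2$, with $\theta$, $\lambda$ and $\mathcal N$ as in Section 2. By homogeneity let $\|A\|=1$.

**Step 1: fix the constants.** The threshold $M$ must be so small that columns with $t_j^2<Mc_j$ cannot spoil the gain. Since $\lambda\in(0,1)$ we may choose $M=M(p)>0$ with
$$M^{1-\lambda}\kappa\le\tfrac12(1-2^{-\lambda})\kappa^q. \tag{14}$$
Put $\tau=\pi M/16$ and let $\delta=\delta(\tau)\in(0,\frac12]$ be given by Lemma 5. Let $G=\{j:t_j^2\ge Mc_j\}$ (from here on $G$ is a set of columns).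

**Step 2: improve the first bound in (4) on the columns of $G$.** Take the expectation of (10) over Steinhaus $z$. Each $h_j/c_j$ is a sum $X_a$ with a unit vector $a$. For $j\in G$ we have $\frac\pi{16}t_j^2\ge\tau c_j$, so Lemma 5 gives
$$\mathbb E\max\Big(|h_j|,\frac\pi{16}t_j^2\Big)\ge c_j\,\mathbb E\max\Big(\frac{|h_j|}{c_j},\tau\Big)\ge\Big(\frac{\sqrt\pi}2+\delta\Big)c_j .$$
For $j\notin G$ the expectation is at least $\mathbb E|h_j|\ge\frac{\sqrt\pi}2c_j$ by (3). Thus
$$\frac{\sqrt\pi}2\sum_jc_j+\delta\sum_{j\in G}c_j\le1. \tag{15}$$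

**Step 3: if $G$ carries little, Hölder gains.** Suppose $\sum_{j\in G}c_j\le\kappa/2$. Split (8) into $j\in G$ and $j\notin G$. On $G$ use Hölder and the second bound of (4); off $G$ use $t_j^2<Mc_j$ and the first bound of (4); then use (14):
$$\mathcal N\le\Big(\sum_{j\in G}c_j\Big)^\lambda\Big(\sum_{j\in G}t_j^2\Big)^{1-\lambda}+M^{1-\lambda}\sum_{j\notin G}c_j\le2^{-\lambda}\kappa^{\lambda+2(1-\lambda)}+M^{1-\lambda}\kappa\le\tfrac12(1+2^{-\lambda})\,\kappa^q .$$

**Step 4: if $G$ carries much, the first endpoint bound gains.** Suppose $\sum_{j\in G}c_j>\kappa/2$. Then (15) gives $\frac{\sqrt\pi}2\sum_jc_j\le1-\delta\kappa/2$, that is, $\sum_jc_j\le\kappa(1-\delta\kappa/2)$. Here $0<1-\delta\kappa/2<1$, since $\delta\le\frac12$ and $\kappa<2$. By (8), Hölder and (4),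
$$\mathcal N\le\Big(\sum_jc_j\Big)^\lambda\Big(\sum_jt_j^2\Big)^{1-\lambda}\le\Big(1-\frac{\delta\kappa}2\Big)^\lambda\kappa^\lambda\kappa^{2(1-\lambda)}=\Big(1-\frac{\delta\kappa}2\Big)^\lambda\kappa^q .$$

**Step 5: conclude.** The constants $M$, $\tau$, $\delta$ depend only on $p$, and not on $A$ or its size. One of Steps 3 and 4 always applies, so
$$C_p\le\kappa\cdot\max\Big\{\tfrac12(1+2^{-\lambda}),\ \Big(1-\frac{\delta\kappa}2\Big)^\lambda\Big\}^{1/q}<\kappa=\frac2{\sqrt\pi}.$$
Together with $C_1=C_2=2/\sqrt\pi$ from Section 3, this proves the Theorem. For $p=q=\frac43$, where $\lambda=\frac23$, it shows that $2/\sqrt\pi$ is not the smallest constant in (1). $\blacksquare$
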